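# Positive left Toeplitz operators on the Fock space: a non-trivial factorizable minorant does not force factorizability

## 1. The Fock space, its shifts and its right multipliers

Fix an integer $d\ge 2$. We write $\mathbb F^d$ for the free monoid on the letters $1,\dots,d$: its elements are words, its product is concatenation, and $\emptyset$ is the empty word. The length of $\omega$ is $|\omega|$. For non-commuting variables $\mathfrak z_1,\dots,\mathfrak z_d$ and $\omega=i_1\cdots i_n$ put $\mathfrak z^\omega=\mathfrak z_{i_1}\cdots\mathfrak z_{i_n}$ and $\mathfrak z^\emptyset=1$.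

**Definition (Fock space).** $F:=\mathbb H^2_d$ is the Hilbert space of formal power series $x=\sum_\omega x_\omega\mathfrak z^\omega$ with $\|x\|^2=\sum_\omega|x_\omega|^2<\infty$. The monomials are an orthonormal basis. Finite sums are called polynomials.

**Definition (shifts).** The left free shifts are $L_kx=\mathfrak z_kx$ and the right free shifts are $R_kx=x\,\mathfrak z_k$.

For example, $L_1\mathfrak z_2=\mathfrak z_1\mathfrak z_2$, while $R_1\mathfrak z_2=\mathfrak z_2\mathfrak z_1$. Each $L_k$ permutes basis vectors injectively, so it is an isometry. A word has only one first letter, so the ranges of the $L_k$ are pairwise orthogonal: $L_j^*L_k=\delta_{jk}I$. The same holds for the $R_k$, with last letters, and $L_jR_k=R_kL_j$. For $\omega=i_1\cdots i_n$ and operators $U_1,\dots,U_d$ we write $U^\omega=U_{i_1}\cdots U_{i_n}$.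

Left multiplication by a polynomial $g$ is bounded, being a finite combination of the isometries $L^\omega$. Let $\|g\|_L$ be its norm, so $\|gy\|\le\|g\|_L\|y\|$ for $y\in F$. Left multiplication by a monomial is isometric.

**Definition (right multiplier).** A formal power series $f$ is a right multiplier if $M_f:x\mapsto xf$ maps $F$ boundedly into itself. We write $\|f\|_R=\|M_f\|$ and $|f|^2:=M_f^*M_f$. (In full notation $M_f$ is $M^R_f$.)

Two rules are used all the time. First, the order reverses: $M_\psi M_hx=(xh)\psi$, so $M_\psi M_h=M_{h\psi}$. Second, $M_fL_i=L_iM_f$, because one multiplies on the right and the other on the left.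

**Fact 1.1.** A bounded operator $A$ on $F$ with $AL_i=L_iA$ for all $i$ is $M_f$ with $f=A1$. Consequently, norm limits of operators $M_{f}$ are again of this form.

*Proof.* For a polynomial $p$ we get $Ap=p\cdot A1=pf$. If $x\in F$ and polynomials $p_k\to x$, then $Ap_k\to Ax$. Each coefficient of a product, $(xf)_\gamma=\sum_{\alpha\beta=\gamma}x_\alpha f_\beta$, is a finite sum, so $p_kf\to xf$ coefficientwise. Hence $Ax=xf$. Commutation with the $L_i$ passes to norm limits. $\square$

**Example 1.2 (one-letter series).** Every word is uniquely $\omega1^k$ with $\omega$ not ending in the letter $1$. So every $x\in F$ is $x=\sum_\omega\mathfrak z^\omega x_\omega(\mathfrak z_1)$ over such $\omega$, with $x_\omega\in H^2(\mathbb D)$ and $\|x\|^2=\sum_\omega\|x_\omega\|^2$. For $a\in H^2(\mathbb D)$,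
$$x\,a(\mathfrak z_1)=\sum_\omega\mathfrak z^\omega\,(x_\omega a)(\mathfrak z_1).\tag{1}$$
So right multiplication by $a(\mathfrak z_1)$ is a direct sum of copies of multiplication by $a$ on $H^2(\mathbb D)$. Hence $a(\mathfrak z_1)$ is a right multiplier exactly when $a\in H^\infty(\mathbb D)$, and then $\|a(\mathfrak z_1)\|_R=\|a\|_\infty$. For instance $\sum_{k\ge1}\mathfrak z_1^k/k$ lies in $F$ but is not a right multiplier, since $-\log(1-z)$ is unbounded on the disk.

**Definition (inner, outer).** A right multiplier $\Theta$ is inner if $M_\Theta$ is an isometry. A right multiplier $h$ is outer if $M_h$ has dense range.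

*Examples.* Each monomial is inner. So is $(\mathfrak z_1+\mathfrak z_2)/\sqrt2$, because $x\mathfrak z_1\perp x\mathfrak z_2$ and both have norm $\|x\|$. But $(1+\mathfrak z_1)/\sqrt2$ has norm $1$ in $F$ and is not inner: by Example 1.2 its multiplier norm is $\sqrt2$. The series $h=1-\mathfrak z_1$ is outer. Indeed, if $y\perp\mathfrak z^\omega(1-\mathfrak z_1)$ for all $\omega$, then $y_\omega=y_{\omega1}$ for all $\omega$. So $y_\omega=y_{\omega1^k}$ for all $k$, and square summability gives $y_\omega=0$.

If $h$ is outer, then $\{ph:p\text{ polynomial}\}$ is dense in $F$, because the polynomials are dense and $M_h$ is bounded with dense range. Also $h_\emptyset\ne0$: since $(xh)_\emptyset=x_\emptyset h_\emptyset$, otherwise $\operatorname{Ran}M_h\perp1$. We recall that every non-zero right multiplier factors as $M_f=M_\Theta M_h$ with $\Theta$ inner and $h$ outer, so that $|f|^2=|h|^2$.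

## 2. Left Toeplitz operators, factorizable minorants, and the problem

**Definition (left Toeplitz).** A bounded operator $T$ on $F$ is left Toeplitz if $L_j^*TL_k=\delta_{jk}T$ for all $j,k$.

For each right multiplier $f$ the operator $|f|^2$ is positive and left Toeplitz:
$$L_j^*M_f^*M_fL_k=M_f^*L_j^*L_kM_f=\delta_{jk}M_f^*M_f.$$
For $h=1-\mathfrak z_1$ it is $|h|^2=(I-R_1)^*(I-R_1)=2I-R_1-R_1^*$.

**Example 2.1 (one-letter symbols).** Let $\varphi\in L^\infty$ of the circle, and let $T(\varphi)$ be the direct sum, in the decomposition of Example 1.2, of copies of the classical Toeplitz operator $T_\varphi$ on $H^2(\mathbb D)$. For a trigonometric polynomial $\varphi=\sum_kc_kz^k$ it equals $\sum_{k\ge0}c_kR_1^k+\sum_{k<0}c_k(R_1^*)^{|k|}$. This is left Toeplitz, since $L_j^*R_1^kL_i=\delta_{ij}R_1^k$ and likewise for adjoints. In general, each matrix entry of $T(\varphi)$ depends on at most one Fourier coefficient of $\varphi$, and the entries of $L_j^*T(\varphi)L_k$ are entries of $T(\varphi)$. So the identities $L_j^*TL_k=\delta_{jk}T$ hold entry by entry, by truncating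 the Fourier series. If $\varphi\ge0$, then $T(\varphi)\ge0$. For $a\in H^\infty(\mathbb D)$, (1) gives $T(|a|^2)=|a(\mathfrak z_1)|^2$.

**Definition (factorizable, minorant).** A positive semi-definite left Toeplitz $T$ is factorizable if $T=|f|^2$ for some right multiplier $f$ (which may be taken outer if $T\ne0$). If $T\ge T_0\ge0$ are left Toeplitz and $T_0$ is factorizable, then $T_0$ is a factorizable minorant of $T$. It is non-trivial if $T_0\neq0$.

For example, $4I=|2|^2$ is factorizable, and $|1-\mathfrak z_1|^2\le4I$ is one of its non-trivial factorizable minorants. Section 3 shows that $T(1_A)$, for an arc $A$ that is not the whole circle, has no non-zero factorizable minorant at all.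

**Definition (entropy).** $\mathrm e(T)=\log\inf_p\|\sqrt T(1-p)\|^2$, the infimum over polynomials $p$ with zero constant term. Equivalently, one minimizes $\langle Tq,q\rangle$ over polynomials $q$ with $q_\emptyset=1$.

For example $\mathrm e(I)=0$, since $\|q\|\ge|q_\emptyset|=1$ with equality at $q=1$.

We may use the following as known.

(i) For $d=1$, where $\mathbb H^2_1=H^2(\mathbb D)$, Szegő's theorem implies that a positive Toeplitz operator with a non-zero factorizable minorant is factorizable.

(ii) (Popescu) A positive left Toeplitz operator on $\mathbb H^2_d$ has a non-zero factorizable minorant if and only if $\mathrm e(T)>-\infty$. If $T\ge\epsilon I$ for some $\epsilon>0$, then $T$ is factorizable.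

The problem comes from Michael T. Jury and Robert T.W. Martin, "Sub-Hardy Hilbert spaces in the non-commutative unit row-ball", arXiv:2204.05016 (2022). It asks whether (i) survives for $d\ge2$: *if a positive left Toeplitz operator $T$ on $\mathbb H^2_d$ has a non-trivial factorizable minorant, is $T$ factorizable?*

The answer is no for every $d\ge2$, and the minorant can be as simple as $|1-\mathfrak z_1|^2=2I-R_1-R_1^*$. The precise statements are Theorem A and its corollary in Section 7. Theorem B, in Section 9, describes for which outer $h$ in the free disk algebra such a phenomenon occurs above $|h|^2$.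

## 3. Symbols in one letter give no counterexample

We first try the operators that we can compute with.

**Observation 3.1.** Let $\varphi\ge0$ in $L^\infty$. If $T(\varphi)$ has a non-zero factorizable minorant $|f|^2$, then $T(\varphi)$ is factorizable.

*Proof.* Write each word uniquely as $1^k\gamma$ with $\gamma$ not beginning with $1$, so $f=\sum_\gamma f_\gamma(\mathfrak z_1)\mathfrak z^\gamma$ with $f_\gamma\in H^2(\mathbb D)$. For a polynomial $p$ in one variable, with $m$ the normalized arc length,
$$\int|p|^2\sum_\gamma|f_\gamma|^2\,dm=\|p(\mathfrak z_1)f\|^2\le\langle T(\varphi)p(\mathfrak z_1),p(\mathfrak z_1)\rangle=\int|p|^2\varphi\,dm .$$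
Multiplying by a power of $z$ does not change $|p|$, so this holds for trigonometric polynomials, hence for all continuous functions in place of $p$. So $\sum_\gamma|f_\gamma|^2\le\varphi$ almost everywhere. Some $f_\gamma$ is non-zero, and then $\log|f_\gamma|$ is integrable. Thus $\int\log\varphi\,dm>-\infty$, and the classical theory gives an outer $a\in H^\infty(\mathbb D)$ with $\varphi=|a|^2$. So $T(\varphi)=|a(\mathfrak z_1)|^2$. $\square$

If $\varphi=1_A$ with $A$ an arc that is not the whole circle, the inequality $\sum_\gamma|f_\gamma|^2\le 1_A$ forces each $f_\gamma$ to vanish on a set of positive measure, so $f=0$. This is the claim made in Section 2.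

## 4. Two natural attempts, and where each one stops

**Attempt at a positive answer: add $\epsilon I$ and let $\epsilon\to0$.** Let $T$ be positive left Toeplitz. By (ii), $T+\epsilon I=|k_\epsilon|^2$ for a right multiplier $k_\epsilon$. Since $\|k_\epsilon\|^2=\langle(T+\epsilon I)1,1\rangle$ stays bounded, along a sequence $\epsilon\to0$ all coefficients of $k_\epsilon$ converge, to those of some series $k$. For $x\in F$ every coefficient of $xk_\epsilon$ converges to that of $xk$ (finite sums), and Fatou's lemma gives
$$\|xk\|^2\le\liminf\|xk_\epsilon\|^2=\liminf\bigl(\langle Tx,x\rangle+\epsilon\|x\|^2\bigr)=\langle Tx,x\rangle .$$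
So $k$ is a right multiplier and $|k|^2\le T$. Here the argument stops. Equality would need $xk_\epsilon\to xk$ in norm, and nothing prevents part of the mass of $xk_\epsilon$ from escaping to words of ever greater length. We will build a $T$ for which mass must escape.

**Attempt at a counterexample: add a square.** Start with an outer $h$, so that $|h|^2$ is a minorant of $|h|^2+X^*X$, and let $X$ be another multiplication operator, or a column of them. This always fails.

**Observation 4.1.** Let $\mathcal H$ be a Hilbert space, $h$ outer, and $X:F\to F\otimes\mathcal H$ bounded with $XL_i=(L_i\otimes I)X$. Then $|h|^2+X^*X$ is factorizable.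

*Proof.* Let $Wx=(xh,Xx)\in F\oplus(F\otimes\mathcal H)$, so $W^*W=|h|^2+X^*X$. With $V_i=L_i\oplus(L_i\otimes I)$ we have $WL_i=V_iW$. Let $\mathcal M=\overline{\operatorname{Ran}W}$, which is $V_i$-invariant, $E=\bigoplus_iV_i\mathcal M$, and $\mathcal W=\mathcal M\ominus E$.

A polynomial is $p=p_\emptyset+\sum_i\mathfrak z_ip_i$, so $Wp\in\mathbb C\,W1+E$. This space is closed, so it contains $\mathcal M$, and $\dim\mathcal W\le1$.

Iterating $\mathcal M=\mathcal W\oplus\bigoplus_iV_i\mathcal M$, a vector of $\mathcal M$ orthogonal to all $V^\omega\mathcal W$ lies in $\bigoplus_{|\omega|=n}V^\omega\mathcal M$ for all $n$. So its components involve only words of length $\ge n$, for all $n$, and it is $0$. Hence $\mathcal M=\bigoplus_\omega V^\omega\mathcal W$. Since $\mathcal M\neq0$, $\mathcal W$ is spanned by a unit vector $e$, and $J\mathfrak z^\omega=V^\omega e$ defines a unitary $J:F\to\mathcal M$ with $JL_i=V_iJ$. The operator $J^*W$ commutes with each $L_i$, so it is some $M_f$ by Fact 1.1, and $W^*W=|f|^2$. $\square$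

So the failure is due to one property of the target: no non-zero vector of $F\otimes\mathcal H$ lies in the ranges of $L^\omega\otimes I$ with $|\omega|=n$ for all $n$ simultaneously. But the proof contains a useful count. The space $\mathcal M$ is generated by one vector, so it has room for at most *one* dimension outside $\bigoplus_iV_i\mathcal M$. If $F\oplus0\subset\mathcal M$, the vector $(1,0)$ already uses that dimension. Then the second component must have nothing left over. This is what we will arrange, with a target $K$ that is not a multiple of $F$.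

## 5. A criterion for non-factorizability

**Lemma 5.1.** Let $h$ be outer. Let $U_1,\dots,U_d$ be isometries with pairwise orthogonal ranges on a Hilbert space $K$, and let $X:F\to K$ be bounded, $X\ne0$, with $XL_i=U_iX$. Suppose there are polynomials $p_n$ with
$$p_nh\to1\ \text{ in }F\qquad\text{and}\qquad Xp_n\to0\ \text{ in }K.\tag{2}$$
Then $T:=|h|^2+X^*X$ is left Toeplitz and:

1. every factorizable minorant $S$ of $T$ satisfies $S\le|h|^2$;
2. $T$ is not factorizable;
3. $X^*X$ has no non-zero factorizable minorant;
4. $\mathrm e(T)=\log|h_\emptyset|^2$.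

Before the proof, note that (2) is a strong demand. In one variable take $K=L^2$ of the circle, $U$ multiplication by $z$, and $Xx=\varphi x$ with $\varphi\in L^\infty$, $\varphi\ne0$. If (2) held, then along a subsequence $p_nh\to1$ and $\varphi p_n\to0$ almost everywhere. On $\{\varphi\ne0\}$ this gives $p_n\to0$, so $p_nh\to0$, a contradiction. For $d\ge2$ there is no such pointwise argument.

*Proof.* **Step 1: $T$ is left Toeplitz.** We have $L_j^*X^*XL_i=X^*U_j^*U_iX=\delta_{ij}X^*X$, and $|h|^2$ is left Toeplitz.

**Step 2: the closed range of the column.** The purpose is to see that $h$ and $X$ decouple completely. Let $Wx=(xh,Xx)\in F\oplus K$, so $W^*W=T$ and $WL_i=V_iW$ with $V_i=L_i\oplus U_i$. Let $\mathcal M=\overline{\operatorname{Ran}W}$, which is $V_i$-invariant, and $K_1=\overline{\operatorname{Ran}X}\ne0$, which is $U_i$-invariant. By (2), $Wp_n\to(1,0)$, so $(1,0)\in\mathcal M$. Applying $V^\omega$ we get $(\mathfrak z^\omega,0)\in\mathcal M$ for all $\omega$, hence $F\oplus0\subset\mathcal M$. Then $(0,Xx)=Wx-(xh,0)\in\mathcal M$ for all $x$, so $0\oplus K_1\subset\mathcal M$.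 The inclusion $\mathcal M\subset F\oplus K_1$ is clear, so
$$\mathcal M=F\oplus K_1.\tag{3}$$

**Step 3: $K_1$ has no vector outside the ranges of the $U_i$.** Put $E=\bigoplus_iV_i\mathcal M$. It is closed, being a finite orthogonal sum of isometric images of a closed space. For a polynomial $p=p_\emptyset+\sum_i\mathfrak z_ip_i$ we have $Wp=p_\emptyset W1+\sum_iV_iWp_i\in\mathbb C\,W1+E$. This space is closed, so $\mathcal M\subset\mathbb C\,W1+E$ and $\dim(\mathcal M\ominus E)\le1$. By (3),
$$\mathcal M\ominus E=\mathbb C1\ \oplus\ \Bigl(K_1\ominus\bigoplus_iU_iK_1\Bigr),$$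
because $F\ominus\bigoplus_iL_iF=\mathbb C1$. The first summand has dimension one, so the second is zero: $K_1=\bigoplus_iU_iK_1$. By iteration,
$$K_1=\bigoplus_{|\omega|=n}U^\omega K_1\qquad\text{for all }n.\tag{4}$$

**Step 4: no intertwiner from $K_1$ to $F$.** If $C:K_1\to F$ is bounded with $CU_i=L_iC$, then (4) gives $CK_1\subset\bigcap_n\bigoplus_{|\omega|=n}L^\omega F$. The $n$-th space consists of series supported on words of length $\ge n$, so the intersection is $\{0\}$ and $C=0$. In the same way, a bounded $C:\mathcal M\to F$ with $CV_i=L_iC$ vanishes on $0\oplus K_1$.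

**Step 5: the four conclusions.** For item 1 let $S=|k|^2\le T$ with $k$ a right multiplier. Since $\|xk\|^2=\langle Sx,x\rangle\le\langle Tx,x\rangle=\|Wx\|^2$, there is a contraction $C:\mathcal M\to F$ with $CWx=xk$. It satisfies $CV_iWx=CWL_ix=\mathfrak z_ixk=L_iCWx$, so $CV_i=L_iC$ on $\mathcal M$. By Step 4, $C$ vanishes on $0\oplus K_1$, and therefore
$$\|xk\|=\|C(xh,Xx)\|=\|C(xh,0)\|\le\|xh\|,$$
that is, $S\le|h|^2$.

For item 2, if $T$ were factorizable, item 1 with $S=T$ would give $|h|^2+X^*X\le|h|^2$, so $X=0$, a contradiction.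

For item 3, if $|k|^2\le X^*X$, then $Xx\mapsto xk$ extends to a contraction $C:K_1\to F$, and $CU_iXx=CXL_ix=\mathfrak z_ixk=L_iCXx$. By Step 4, $C=0$, so $k=0$.

For item 4 let $q$ be a polynomial with $q_\emptyset=1$. Then $\langle Tq,q\rangle\ge\|qh\|^2\ge|(qh)_\emptyset|^2=|h_\emptyset|^2$. Conversely $(p_n)_\emptyset h_\emptyset=(p_nh)_\emptyset\to1$, so $(p_n)_\emptyset\to1/h_\emptyset\ne0$. For large $n$ put $q_n=p_n/(p_n)_\emptyset$. Then $\langle Tq_n,q_n\rangle=\|Wp_n\|^2/|(p_n)_\emptyset|^2\to|h_\emptyset|^2$, because $\|Wp_n\|\to\|(1,0)\|=1$. $\square$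

The last computation with $X=0$, and any polynomials $p_n$ with $p_nh\to1$ (they exist, since $h$ is outer), shows $\mathrm e(|h|^2)=\log|h_\emptyset|^2$ for every outer $h$.

## 6. A prefix that makes any unit polynomial inner

To meet (2) we shall need many inner multipliers. With two letters they are cheap.

**Lemma 6.1.** Let $u$ be a polynomial with $\|u\|=1$, $\deg u\le m$, and let $w=2\,1^m$ (the letter $2$ followed by $m$ letters $1$). Then $\Theta=\mathfrak z^wu$ is inner.

*Proof.* We show that $(\alpha,\beta)\mapsto\alpha w\beta$ is injective on pairs of words with $|\beta|\le m$. Let $\alpha w\beta=\alpha'w\beta'$. If $|\beta|=|\beta'|$, then $\beta=\beta'$ and $\alpha=\alpha'$. Otherwise let $|\beta|<|\beta'|$, say, and $j=|\beta'|-|\beta|=|\alpha|-|\alpha'|$, so $1\le j\le m$. Look at the letter in position $|\alpha|+1$. In the first factorization it is the first letter of $w$, which is $2$. In the second factorization its position is $|\alpha'|+j+1$, so it is the $(j+1)$-st letter of $w$, which is $1$. This is a contradiction.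

Hence in $x\,\mathfrak z^wu=\sum_{\alpha,\beta}x_\alpha u_\beta\mathfrak z^{\alpha w\beta}$ the monomials are all different, and $\|x\,\mathfrak z^wu\|^2=\sum_{\alpha,\beta}|x_\alpha|^2|u_\beta|^2=\|x\|^2$. $\square$

For example, $u=(1+\mathfrak z_1)/\sqrt2$ is not inner, but $\mathfrak z_2\mathfrak z_1(1+\mathfrak z_1)/\sqrt2$ is. For $d=1$ there is no such prefix: $z^N(1+z)/\sqrt2$ has multiplier norm $\sqrt2$ for every $N$. Among the steps of the construction, only this one uses two letters.

## 7. A small multiplier with a large quotient, and one round of cancellation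

For an outer right multiplier $h$ consider the condition

$(\star)$ for every $N$ there is a right multiplier $\psi$ with $\|h\psi\|_R\le1$ and $\|\psi\|_R\ge N$.

**Theorem A.** Let $d\ge2$, let $h$ be outer with $(\star)$, and let $\delta>0$. There is a bounded left Toeplitz $T\ge|h|^2$ with $\|T-|h|^2\|\le\delta$ such that $T$ is not factorizable. Moreover every factorizable minorant $S$ of $T$ satisfies $S\le|h|^2$; $T-|h|^2\ne0$ has no non-zero factorizable minorant; and $\mathrm e(T)=\mathrm e(|h|^2)=\log|h_\emptyset|^2$.

**Corollary.** For every $d\ge2$ there is a bounded positive left Toeplitz operator on $\mathbb H^2_d$ that has a non-trivial factorizable minorant but is not factorizable. One can take the minorant to be $|h|^2$ with $h=1-\mathfrak z_1$, and it is then the largest factorizable minorant.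

*Proof of the Corollary from Theorem A.* We saw in Section 1 that $h=1-\mathfrak z_1$ is outer. For $0<s<1$ let $\psi_s=(1-s\mathfrak z_1)^{-1}$. By Example 1.2, $\|\psi_s\|_R=\sup_{\mathbb D}|1-sz|^{-1}=1/(1-s)$. For $z\in\mathbb D$ we have $|1-z|\le|1-sz|+(1-s)\le2|1-sz|$, so $\|h\psi_s\|_R\le2$. Thus $\psi_s/2$, with $s$ close to $1$, gives $(\star)$. Theorem A yields a non-factorizable $T\ge|h|^2\ne0$, and it says that every factorizable minorant of $T$ is at most $|h|^2$. $\square$

**How one round works.** We want $p$ with $ph\approx1$ and $Xp\approx0$. Let us try for an $X$ of the form $M_{f_1}$ with $f_1=h\Theta+r$, where $\Theta$ is inner and $r$ is small. Since $h$ is outer, some polynomial $\pi$ has $\pi h\approx1$. Then $\pi f_1=\pi h\Theta+\pi r\approx\Theta$, a vector of norm $1$. We need a correction $q$ with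
$$qh\approx0\qquad\text{but}\qquad qf_1\approx\Theta .$$
By $(\star)$ we can take $r=h\psi$ small with $\|\psi\|_R$ enormous. Since the vectors $vh$ are dense, some polynomial $v$ has $\|vr\|=\|(vh)\psi\|=1$ while $\|vh\|$ is tiny. So $q=v$ would have $qh\approx0$, and $qf_1\approx vr$. Now we *define* $\Theta$ so that this is what we want. The vector $vr$ has norm $1$ and is close to a unit polynomial $u$, but $u$ is not inner in general. Lemma 6.1 repairs this: take $\Theta=\mathfrak z^wu$ and $q=\mathfrak z^wv$. Then $qh=\mathfrak z^wvh$ is still tiny, $qf_1=\mathfrak z^w(vh)\Theta+\mathfrak z^wvr\approx\mathfrak z^wu=\Theta$, and $p=\pi-\mathfrak z^wv$ satisfies both wishes approximately.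

By Observation 4.1, no single multiplication operator can satisfy (2) exactly. So we repeat the round infinitely often, with $f_{n+1}=f_n\Theta_n+r_n$, and let $X$ be the limit, where $f_n$ and $f_n\Theta_n$ are identified. This identification is isometric because $\Theta_n$ is inner, and it is where $K$ comes from. In round $n$ the vector $\pi f_n$ need not be near $1$. We replace it by a nearby polynomial $g$ and use the correction $g\mathfrak z^wv$.

## 8. The construction

*Proof of Theorem A.* **Step 1: the inductive choices.** We construct right multipliers $G_n,\psi_n$, inner $\Theta_n$ and polynomials $p_n$ for $n\ge0$, starting from $G_0=1$. We write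
$$f_n:=hG_n,\qquad r_n:=h\psi_n .$$
All $f_n$ and $r_n$ are right multipliers, and $f_0=h$. The factor $G_n$ is recorded because $f_n$ must stay divisible by $h$ on the left: $\|xf_n\|=\|(xh)G_n\|\le\|G_n\|_R\|xh\|$. Given $G_n$ and $p_0,\dots,p_{n-1}$, choose in this order (the letters $\pi,g,\eta,v,u,w$ depend on $n$):

1. a polynomial $\pi$ with $\|\pi h-1\|\le2^{-n}$, which exists since $h$ is outer, and a polynomial $g$ with $\|\pi f_n-g\|\le2^{-n}$;
2. $\varepsilon_n>0$ with $\varepsilon_n\le2^{-n-2}\|h\|$, $\varepsilon_n\|\pi\|\le2^{-n}$, and $\varepsilon_n\|p_m\|\le2^{-n}$ for all $m<n$;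
3. $\eta>0$ with $\eta\,\|g\|_L(1+\|G_n\|_R)\le2^{-n}$;
4. a right multiplier $\psi_n$ with $\|r_n\|_R=\|h\psi_n\|_R\le\varepsilon_n$ and $\|\psi_n\|_R>1/\eta$; this is $\varepsilon_n\psi$ with $\psi$ from $(\star)$ and $N>1/(\eta\varepsilon_n)$. There is $y\in F$ with $\|y\psi_n\|>\eta^{-1}\|y\|$. As $\{ph\}$ is dense and the inequality is strict, some polynomial $v$ satisfies $\|vh\psi_n\|>\eta^{-1}\|vh\|$. Scale $v$ so that
$$\|vr_n\|=1,\qquad\|vh\|<\eta;\tag{5}$$
5. a polynomial $u$ with $\|u\|=1$ and $\|vr_n-u\|\le\eta$ (approximate $vr_n$ by polynomials and normalize), and, by Lemma 6.1, a word $w$ such that $\Theta_n:=\mathfrak z^wu$ is inner;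
6. $G_{n+1}:=G_n\Theta_n+\psi_n$ and $p_n:=\pi-g\,\mathfrak z^wv$.

Multiplying the first formula in item 6 by $h$ on the left gives
$$f_{n+1}=f_n\Theta_n+r_n.\tag{6}$$

**Step 2: $p_nh$ is close to $1$.** Left multiplication by $\mathfrak z^w$ is isometric, so by (5) and item 3
$$\|p_nh-1\|\le\|\pi h-1\|+\|g\,\mathfrak z^wvh\|\le2^{-n}+\|g\|_L\|vh\|\le2\cdot2^{-n}.\tag{7}$$

**Step 3: $p_nf_{n+1}$ is close to $0$.** By (6),
$$p_nf_{n+1}=\pi f_n\Theta_n+\pi r_n-g\mathfrak z^wvf_n\Theta_n-g\mathfrak z^wvr_n .$$
In the last term write $vr_n=u+(vr_n-u)$, so that $g\mathfrak z^wvr_n=g\Theta_n+g\mathfrak z^w(vr_n-u)$. Thus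
$$p_nf_{n+1}=(\pi f_n-g)\Theta_n+\pi r_n-g\mathfrak z^w(vf_n)\Theta_n-g\mathfrak z^w(vr_n-u).$$
Right multiplication by $\Theta_n$ is isometric, so the first term has norm at most $2^{-n}$. The second has norm at most $\|r_n\|_R\|\pi\|\le\varepsilon_n\|\pi\|\le2^{-n}$. The third has norm at most $\|g\|_L\|vf_n\|\le\|g\|_L\|G_n\|_R\|vh\|\le\|g\|_L\|G_n\|_R\,\eta$. The fourth has norm at most $\|g\|_L\eta$. With item 3,
$$\|p_nf_{n+1}\|\le2^{-n}+2^{-n}+\eta\|g\|_L(\|G_n\|_R+1)\le3\cdot2^{-n}.\tag{8}$$

**Step 4: the space $K$.** We need a space in which $x$ at level $n$ and $x\Theta_n$ at level $n+1$ are the same vector. Let $K$ be the Hilbert space inductive limit of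
$$F\xrightarrow{M_{\Theta_0}}F\xrightarrow{M_{\Theta_1}}F\to\cdots.$$
Concretely, take pairs $(n,x)$, identify $(n,x)$ with $(n+1,x\Theta_n)$, compute sums and inner products after moving to a common level (all transition maps are linear isometries, so the result does not depend on the level), and complete. This gives isometries $J_n:F\to K$, $J_nx=[(n,x)]$, with
$$J_nx=J_{n+1}(x\Theta_n),\qquad\bigcup_nJ_nF\ \text{dense in }K.$$
Set $U_iJ_nx:=J_nL_ix$. This is consistent: $J_{n+1}L_i(x\Theta_n)=J_{n+1}((L_ix)\Theta_n)=J_nL_ix$. Since $\langle U_iJ_nx,U_jJ_ny\rangle=\langle L_ix,L_jy\rangle=\delta_{ij}\langle x,y\rangle$, and two vectors of $\bigcup_nJ_nF$ can be written at the same level, the $U_i$ extend to isometries on $K$ with pairwise orthogonal ranges.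

As a small example, suppose all transition maps were $M_{\mathfrak z_1}$. Then $J_n1=J_{n+1}\mathfrak z_1=U_1J_{n+1}1$, so the vectors $J_n1$, which are not in the range of any $L_i$ at level $n$, have come to lie in the range of $U_1$. The same happens in our $K$. Since $\Theta_n=\mathfrak z^wu$ has no constant term, neither has $x\Theta_n$, so $J_nx=J_{n+1}(x\Theta_n)\in\bigoplus_iU_iK$, and $K=\bigoplus_iU_iK$. The obstruction of Observation 4.1 is thereby absent.

**Step 5: the operator $X$.** Put
$$Xx:=J_0(xh)+\sum_{n\ge0}J_{n+1}(xr_n),\qquad x\in F.$$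
As $\|xr_n\|\le\varepsilon_n\|x\|$ and $\sum_n\varepsilon_n\le\sum_n2^{-n-2}\|h\|=\frac12\|h\|$, the series converges and $X$ is bounded. Each term intertwines: $J_{n+1}(L_ixr_n)=U_iJ_{n+1}(xr_n)$, and likewise for the first. So $XL_i=U_iX$. Finally $\|X1\|\ge\|h\|-\sum_n\varepsilon_n\ge\frac12\|h\|>0$, so $X\ne0$.

**Step 6: telescoping.** The purpose is to express $X$ at level $n+1$ through $f_{n+1}$. By (6),
$$J_n(xf_n)+J_{n+1}(xr_n)=J_{n+1}(xf_n\Theta_n+xr_n)=J_{n+1}(xf_{n+1}).$$
Starting from $J_0(xh)=J_0(xf_0)$ and absorbing the terms one after another,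
$$Xx=J_{n+1}(xf_{n+1})+\sum_{m>n}J_{m+1}(xr_m).\tag{9}$$

**Step 7: $Xp_n\to0$.** For $m>n$, item 2 of stage $m$ gives $\|p_nr_m\|\le\varepsilon_m\|p_n\|\le2^{-m}$. With (8) and (9),
$$\|Xp_n\|\le3\cdot2^{-n}+\sum_{m>n}2^{-m}=4\cdot2^{-n}\to0 .$$

**Step 8: end of the proof.** By (7), $p_nh\to1$, so Lemma 5.1 applies to $(h,X)$, and equally to $(h,cX)$ for every $c>0$. Choose $c$ with $c^2\|X\|^2\le\delta$ and put $T=|h|^2+c^2X^*X$. Then $T\ge|h|^2$, $\|T-|h|^2\|\le\delta$, and $T-|h|^2=c^2X^*X\ne0$. Lemma 5.1 gives all the remaining assertions, with $\mathrm e(|h|^2)=\log|h_\emptyset|^2$ from the end of Section 5. $\blacksquare$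

We can now return to the first attempt of Section 4. For this $T$, every limit $k$ of the factors $k_\epsilon$ of $T+\epsilon I$ gives a factorizable minorant $|k|^2$, so $|k|^2\le|h|^2$ by Theorem A. The whole summand $c^2X^*X$ is lost in the limit.

## 9. Outer $h$ in the free disk algebra: $(\star)$ and boundedness below

The free disk algebra is the $\|\cdot\|_R$-closure of the polynomials. For instance, $1-\mathfrak z_1$ and $(1-s\mathfrak z_1)^{-1}=\sum_ks^k\mathfrak z_1^k$ with $0<s<1$ belong to it.

**Theorem B.** Let $h$ be outer.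

1. If $M_h$ is bounded below, every bounded left Toeplitz $T\ge|h|^2$ is factorizable.
2. If $h$ lies in the free disk algebra, then $(\star)$ holds if and only if $M_h$ is not bounded below. Hence for such $h$, every bounded left Toeplitz $T\ge|h|^2$ is factorizable if and only if $M_h$ is bounded below (equivalently, invertible).

*Proof of part 1.* If $|h|^2\ge\epsilon I$ with $\epsilon>0$, then $T\ge\epsilon I$, and $T$ is factorizable by the second statement of (ii) in Section 2. $\square$

*Proof of part 2.* **Step 1: if $M_h$ is bounded below, $(\star)$ fails.** Let $\|xh\|\ge c\|x\|$ for all $x$, with $c>0$. Then $M_h$ has closed and dense range and is injective, so it is invertible, with $\|M_h^{-1}\|\le c^{-1}$. From $M_\psi M_h=M_{h\psi}$ we get $M_\psi=M_{h\psi}M_h^{-1}$, so $\|\psi\|_R\le c^{-1}\|h\psi\|_R$, and $(\star)$ fails.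

For the converse, let $h$ be outer, in the free disk algebra, with $M_h$ not bounded below. For a series $f$ and $0<r<1$ put $f_r=\sum_\alpha r^{|\alpha|}f_\alpha\mathfrak z^\alpha$. We will use $\psi=h_r^{-1}$, suitably scaled, with $r\to1$.

**Step 2: $\|h_r-h\|_R\to0$ as $r\to1$.** For a polynomial $f$ let $f_{e^{i\theta}}=\sum_\alpha e^{i\theta|\alpha|}f_\alpha\mathfrak z^\alpha$. With the unitary $\Gamma\mathfrak z^\alpha=e^{i\theta|\alpha|}\mathfrak z^\alpha$ we have $M_{f_{e^{i\theta}}}=\Gamma M_f\Gamma^*$, because $(xy)_{e^{i\theta}}=x_{e^{i\theta}}y_{e^{i\theta}}$. The Poisson kernel satisfies $\frac1{2\pi}\int P_r(\theta)e^{ik\theta}d\theta=r^k$ for $k\ge0$, so $f_r$ is the average of the $f_{e^{i\theta}}$ against $P_r$, and $\|f_r\|_R\le\|f\|_R$. If polynomials $f^{(k)}\to h$ in $\|\cdot\|_R$, then $(f^{(k)}_r)_k$ is Cauchy in $\|\cdot\|_R$. By Fact 1.1 its limit is a right multiplier, and comparing coefficients, it is $h_r$. Hence $\|h_r-f^{(k)}_r\|_R\le\|h-f^{(k)}\|_R$, and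
$$\|h_r-h\|_R\le2\|h-f^{(k)}\|_R+\|f^{(k)}_r-f^{(k)}\|_R .$$
For fixed $k$ the last term is a finite sum tending to $0$ as $r\to1$. This proves the claim.

**Step 3: a norm bound for $f_r$ by the Fock space norm.** The purpose is to make the approximation $ph\approx1$, which we have only in $F$, effective in multiplier norm after dilation. For $f\in F$,
$$\|f_r\|_R\le(1-r^2)^{-1/2}\|f\|.\tag{10}$$
To see this, let $C_\alpha=r^{|\alpha|}M_{\mathfrak z^\alpha}$. For $|\alpha|=n$ the operator $C_\alpha C_\alpha^*$ is $r^{2n}$ times the projection onto the span of the words ending in $\alpha$. For different $\alpha$ of length $n$ these projections are orthogonal, so $\sum_{|\alpha|=n}C_\alpha C_\alpha^*\le r^{2n}I$ and $\sum_\alpha C_\alpha C_\alpha^*\le(1-r^2)^{-1}I$. So the row operator $(y_\alpha)_\alpha\mapsto\sum_\alpha C_\alpha y_\alpha$ has norm at most $(1-r^2)^{-1/2}$. Applied to $y_\alpha=f_\alpha x$, a family of norm $\|f\|\|x\|$, it gives $xf_r$ (compare coefficients), and (10) follows.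

**Step 4: $M_{h_r}$ is invertible, and $M_{h_r}^{-1}=M_{h_r^{-1}}$ with $h_r^{-1}$ a right multiplier.** Since $h$ is outer, there is a polynomial $p$ with $\|ph-1\|<(1-r^2)^{1/2}$. By (10), $\|(ph)_r-1\|_R<1$. As $(ph)_r=p_rh_r$, we have $M_{(ph)_r}=M_{h_r}M_{p_r}$, and this operator is invertible by the Neumann series. So $M_{h_r}$ is onto. It is injective: $h_r$ has constant term $h_\emptyset\ne0$, and if $x\ne0$, the homogeneous part of lowest degree in $xh_r$ is $h_\emptyset$ times that of $x$. So $M_{h_r}$ has a bounded inverse $B$, which commutes with all $L_i$ because $M_{h_r}$ does. By Fact 1.1, $B=M_b$ with $b=B1$. From $M_{h_r}B1=1$ and $BM_{h_r}1=1$ we read off $bh_r=1=h_rb$, so $b=h_r^{-1}$.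

**Step 5: $\|h_r^{-1}\|_R\to\infty$ as $r\to1$.** Suppose $\|h_{r_j}^{-1}\|_R\le C$ for some $r_j\to1$. Then
$$M_h=M_{h_{r_j}}\bigl(I+M_{h_{r_j}}^{-1}(M_h-M_{h_{r_j}})\bigr),$$
and by Step 2 the second factor is invertible for large $j$. So $M_h$ would be invertible, contrary to assumption.

**Step 6: $(\star)$ holds.** Put $\psi=h_r^{-1}/\|h_r^{-1}\|_R$, so $\|\psi\|_R=1$. Since $hh_r^{-1}=1+(h-h_r)h_r^{-1}$,
$$\|h\psi\|_R\le\|h_r^{-1}\|_R^{-1}+\|h-h_r\|_R\to0\qquad(r\to1)$$
by Steps 5 and 2. So, for a given $N$, choose $r$ with $\|h\psi\|_R\le1/N$. Then $N\psi$ is as required in $(\star)$.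

**Step 7: the last sentence.** If $M_h$ is bounded below, part 1 applies, and $M_h$ is invertible as in Step 1. If it is not, then $(\star)$ holds and Theorem A gives a bounded left Toeplitz $T\ge|h|^2$ that is not factorizable. $\blacksquare$

**Remark 9.1.** Condition $(\star)$ also holds for $h=a(\mathfrak z_1)$ whenever $a\in H^\infty(\mathbb D)$ is outer and $1/a\notin H^\infty$. By (1), $h$ is outer. Let $b$ be the outer function with $|b|=\min(N,1/|a|)$ on the circle. It exists, because this function is bounded above by $N$ and below by $\min(N,1/\|a\|_\infty)>0$. Then $|ab|\le1$ on the circle, so $\|h\,b(\mathfrak z_1)\|_R\le1$. As $a$ is outer and $1/a\notin H^\infty$, the function $1/|a|$ is essentially unbounded on the circle. So $|b|=N$ on a set of positive measure, and $\|b(\mathfrak z_1)\|_R=N$.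

**Remark 9.2.** For a general outer $h$ outside the free disk algebra with $M_h$ not bounded below, the arguments given here do not determine whether $(\star)$, or the conclusion of Theorem A, must hold. This does not affect the answer to the problem.
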